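# Copies of $\ell_\infty$ in Banach spaces built by push-outs

## An extension property that suggests two affirmative answers

Take a Banach space $\mathfrak X$ designed to absorb extensions: whenever a small subspace of $\mathfrak X$ sits inside a somewhat larger space, that larger space can be realized inside $\mathfrak X$ over the subspace. Two questions come up at once. Does every bounded operator from a separable subspace $R$ of a Banach space $Y$ into $\mathfrak X$ extend to $Y$? Does $\mathfrak X$ contain $\ell_\infty$? The answer one would first guess is yes, both times, since extending things is what $\mathfrak X$ was made for. We now make the questions precise and test the guess on small cases. It will pass every test in this section.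

Banach spaces are real, and "embedding" means isometric linear embedding unless we say "isomorphic embedding". The density $\operatorname{dens}$ of a space or a set is counted as at least $\aleph_0$. An ordinal is the set of smaller ordinals, so $\Gamma\cap\alpha=\{\beta\in\Gamma:\beta<\alpha\}$ for a set $\Gamma$ of ordinals.

**Definition (push-out).** Let $i:R\to A$ and $j:R\to S$ be embeddings. Their push-out is
$$\mathbf{PO}=(A\oplus_1 S)/\overline{\{(i(r),-j(r)):r\in R\}},$$
together with the natural maps $A\to\mathbf{PO}$, $S\to\mathbf{PO}$.

These maps are isometric: $\|[(a,0)]\|=\inf_r(\|a+i(r)\|+\|j(r)\|)=\inf_r(\|a+i(r)\|+\|i(r)\|)\ge\|a\|$, the reverse inequality is clear, and $S$ is treated in the same way. If $R=\{0\}$, the push-out is $A\oplus_1S$.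

**Definition (posex).** An embedding $v:A\to B$ is posex (push-out of a separable extension) if there are a closed separable subspace $R\subset A$, a separable Banach space $S$, an embedding $j:R\to S$, and a surjective linear isometry $\varphi:B\to\mathbf{PO}$ onto the push-out of $R\hookrightarrow A$ and $j$, such that $\varphi\circ v$ is the natural map $A\to\mathbf{PO}$.

It helps to unravel this when $v$ is an inclusion $A\subset B$. Every element of $\mathbf{PO}$ is the image of some $a\in A$ plus the image of some $s\in S$, its norm is $\inf_{r\in R}(\|a+r\|+\|s-j(r)\|)$, and $r$ and $j(r)$ have the same image. Pull the image of $S$ back by $\varphi^{-1}$ and call the result again $S$. Then $R\subset A$ and $S\subset B$ are closed and separable, with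
$$R\subset S,\qquad B=A+S,\qquad \|a+s\|=\inf_{r\in R}\big(\|a+r\|+\|s-r\|\big)\quad(a\in A,\ s\in S).\tag{1}$$
So a new vector $s$ can interact with old vectors only through the separable space $R$.

Here are two examples. First, $A\subset A\oplus_1\mathbb R$ is posex, with $R=\{0\}$ and $S=\mathbb R$. Second, every embedding $v:A\to B$ of separable spaces is posex. To see this, take $R=A$, $S=B$, $j=v$. The natural map $\varphi:B\to\mathbf{PO}$ is isometric, it is onto because $[(a,b)]=[(0,b+v(a))]$, and $\varphi(v(a))=[(0,v(a))]=[(a,0)]$.

**Definition (tightly $\sigma$-filtered).** A Banach space $X$ is tightly $\sigma$-filtered if there are an ordinal $\kappa$ and an increasing family $(X_\alpha)_{\alpha<\kappa}$ of closed subspaces with $X_0=\{0\}$, $X_\lambda=\overline{\bigcup_{\alpha<\lambda}X_\alpha}$ for limit $\lambda<\kappa$, $X=\overline{\bigcup_{\alpha<\kappa}X_\alpha}$, and every inclusion $X_\alpha\hookrightarrow X_{\alpha+1}$ ($\alpha+1<\kappa$) posex.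

Again two examples. The space $\ell_1(\kappa)$ is tightly $\sigma$-filtered by the subspaces $\ell_1(\alpha)$, $\alpha\le\kappa$, because each step is $A\subset A\oplus_1\mathbb R$. Also, every $X$ of density at most $\aleph_1$ is tightly $\sigma$-filtered. Let $\{x_\xi:\xi<\omega_1\}$ be dense in $X$ and let $X_\alpha$ be the closed span of $\{x_\xi:\xi<\alpha\}$ for $\alpha<\omega_1$. All $X_\alpha$ are separable, so all steps are posex.

**Definition (the space $\mathfrak X$).** Assume that $\mathfrak c$ is regular. By Avilés and Brech (*A Boolean algebra and a Banach space obtained by push-out iteration*, arXiv:1012.5051) there is a Banach space $\mathfrak X$, unique up to isometry, such that: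

1. $\mathfrak X$ has density $\mathfrak c$;
2. $\mathfrak X$ is tightly $\sigma$-filtered;
3. for all embeddings $u:A\to\mathfrak X$ and $v:A\to B$ with $\operatorname{dens}(A)<\mathfrak c$ and $v$ posex, there is an embedding $\tilde u:B\to\mathfrak X$ with $\tilde uv=u$.

**Definition (universally separably injective).** A Banach space $E$ is universally separably injective if for every Banach space $Y$, every separable closed subspace $R\subset Y$ and every bounded operator $T:R\to E$ there is a bounded operator $\tilde T:Y\to E$ extending $T$.

We shall quote the known fact that every infinite-dimensional universally separably injective space contains a subspace isomorphic to $\ell_\infty$. "Contains $\ell_\infty$" always means: contains a closed subspace isomorphic to $\ell_\infty$.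

The questions are asked in the $\aleph_2$-Cohen model, obtained by adding $\aleph_2$ Cohen reals to a model of CH. All we use about it is that there $\mathfrak c=\aleph_2$, a regular cardinal; so $\mathfrak X$ exists there.

Now the tests. The first concerns spaces of density at most $\aleph_1$, and it succeeds because such a space can be climbed in separable steps.

**Lemma 4.** Let $\mathfrak c$ be regular, let $A\subset\mathfrak X$ be a separable closed subspace, and let $A\to B$ be an embedding with $\operatorname{dens}B\le\aleph_1$. Then the inclusion $A\hookrightarrow\mathfrak X$ extends to an embedding $B\to\mathfrak X$.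

*Proof.* Regard $A$ as a subspace of $B$, let $\{b_\xi:\xi<\omega_1\}$ be dense in $B$, and let $B_\alpha$ be the closed span of $A\cup\{b_\xi:\xi<\alpha\}$. This is an increasing chain of separable closed subspaces, continuous at limits, with $B_0=A$. Its union over $\alpha<\omega_1$ is closed, since any sequence in the union lies in one $B_\alpha$; being dense, the union is $B$. Let $u_0$ be the inclusion of $A$. Given an embedding $u_\alpha:B_\alpha\to\mathfrak X$, the inclusion $B_\alpha\hookrightarrow B_{\alpha+1}$ is posex because both spaces are separable, and $\operatorname{dens}B_\alpha=\aleph_0<\mathfrak c$. So property (3) gives an embedding $u_{\alpha+1}$ extending $u_\alpha$. At a limit $\alpha$, the earlier maps together define an isometric map on a dense subspace of $B_\alpha$, which extends to $B_\alpha$ by continuity. The union of all $u_\alpha$ is the required embedding. $\square$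

The second test is operator extension into $\mathfrak X$ with $\operatorname{dens}Y\le\aleph_1$. An operator is not an embedding, but a push-out turns it into one.

**Proposition 5.** Let $\mathfrak c$ be regular. If $R\subset Y$ is a closed separable subspace and $\operatorname{dens}Y\le\aleph_1$, then every operator $T:R\to\mathfrak X$ extends to $Y$ with the same norm.

*Proof.* If $T=0$, extend by $0$; otherwise scale so that $\|T\|=1$. Let $A=\overline{T(R)}$, a separable subspace of $\mathfrak X$, and $B=(A\oplus_1Y)/\overline{\{(Tr,-r):r\in R\}}$. For $a\in A$,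
$$\|[(a,0)]\|=\inf_{r}\big(\|a+Tr\|+\|r\|\big)\ge\inf_r\big(\|a+Tr\|+\|Tr\|\big)\ge\|a\|,$$
and $\|[(a,0)]\|\le\|a\|$, so $a\mapsto[(a,0)]$ is an embedding $A\to B$. Here $\operatorname{dens}B\le\aleph_1$. By Lemma 4 there is an embedding $\tilde u:B\to\mathfrak X$ with $\tilde u[(a,0)]=a$ for $a\in A$. Put $w(y)=[(0,y)]$, so $\|w\|\le1$. For $r\in R$ we have $w(r)=[(0,r)]=[(Tr,0)]$, hence $\tilde uw(r)=Tr$. Thus $\tilde uw$ extends $T$ and $\|\tilde uw\|\le1$. $\square$

The third test is to assume CH, so that $\mathfrak c=\aleph_1$. Lemma 4 with $A=\{0\}$ embeds every space of density $\le\mathfrak c$ isometrically in $\mathfrak X$, in particular $\ell_\infty$, whose density is $\mathfrak c$ (it has $\mathfrak c$ elements, and its $\pm1$ sequences are $\mathfrak c$ many and $2$-separated). Moreover $\mathfrak X$ is universally separably injective. Let $R\subset Y$ be closed and separable and $T:R\to\mathfrak X$ bounded. Choose an embedding $J:R\to\ell_\infty$ and extend it, coordinate by coordinate with Hahn–Banach, to $\hat J:Y\to\ell_\infty$ with $\|\hat J\|\le1$. Since $\operatorname{dens}\ell_\infty=\aleph_1$, Proposition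 5 extends $TJ^{-1}:J(R)\to\mathfrak X$ to $U:\ell_\infty\to\mathfrak X$ with $\|U\|=\|T\|$. Then $U\hat Jr=TJ^{-1}Jr=Tr$ for $r\in R$, so $U\hat J$ extends $T$, and $\|U\hat J\|\le\|T\|$.

So under CH the guess is right.

## A one-dimensional extension of $c_0(\omega_1)$ that is not posex

Now let $\mathfrak c\ge\aleph_2$. Then $\ell_\infty$ has density at least $\aleph_2$, and the natural plan is to repeat the proof of Lemma 4 with a longer chain. For a space $B$ of density $\aleph_2$ we would write $B=\bigcup_{\alpha<\omega_2}B_\alpha$ with $\operatorname{dens}B_\alpha\le\aleph_1<\mathfrak c$ and apply (3) at each step.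

For some spaces this works. The chain $\ell_1(\alpha)$, $\alpha<\omega_2$, has posex steps, so if $\mathfrak c\ge\aleph_2$ is regular, then $\ell_1(\omega_2)$ embeds in $\mathfrak X$. But property (3) needs the inclusion $B_\alpha\hookrightarrow B_{\alpha+1}$ to be posex, and this was automatic only while both spaces were separable. Once $B_\alpha$ is nonseparable, adding a single vector can fail.

**Example.** Let $I$ be an uncountable set, $A=c_0(I)$ and $B=c_0(I)\oplus_\infty\mathbb Rb$ with $\|b\|=1$. Then $A\subset B$ is not posex. Suppose it were, with $R,S$ as in (1). Since $B=A+S$, some $s\in S$ has the form $s=b+a_0$ with $a_0\in A$. Elements of $c_0(I)$ have countable support and $R$ is separable, so some countable $C\subset I$ carries $a_0$ and all elements of $R$. Take $\gamma\in I\setminus C$ and $t\ge\|s\|$. Then $\|te_\gamma+s\|=\max(t,\|s\|)=t$. But for every $r\in R$ the $\gamma$-coordinate gives $\|te_\gamma+r\|\ge t$, and the $b$-coordinate gives $\|s-r\|\ge1$. So the infimum in (1), with $a=te_\gamma$, is at least $t+1$, a contradiction.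

In particular, the obvious chain $c_0(\alpha)$, $\alpha<\omega_2$, for $c_0(\omega_2)$ has non-posex steps from $\alpha=\omega_1$ on. This shows only that one proof breaks down. But it also shows how: in a posex step, a new vector adds in the $\ell_1$ way to whatever lies far from the separable space $R$. The results below say that this $\ell_1$ behavior dominates as soon as $\aleph_2$ many vectors are involved.

## The dividing line between $\aleph_1$ and $\aleph_2$

In the $\aleph_2$-Cohen model both answers are negative: $\mathfrak X$ contains no subspace isomorphic to $\ell_\infty$ and is not universally separably injective. The negative answers use only $\mathfrak c\ge\aleph_2$ and property (2). We work in ZFC.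

**Theorem 1.** If CH fails, no tightly $\sigma$-filtered Banach space contains a subspace isomorphic to $\ell_\infty$. Hence, if $\mathfrak c$ is regular and CH fails (in particular in the $\aleph_2$-Cohen model), $\mathfrak X$ does not contain $\ell_\infty$ and is not universally separably injective.

**Theorem 2 ($\ell_1$-theorem).** Let $X$ be tightly $\sigma$-filtered, $\lambda\ge\aleph_2$ a regular cardinal, and $(x_\xi)_{\xi<\lambda}$ a family in $X$ with $\|x_\xi-x_\eta\|\ge\varepsilon>0$ for $\xi\ne\eta$. Then there is $E\subset\lambda$, $|E|=\lambda$, with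
$$\Big\|\sum_{\xi\in F}c_\xi x_\xi\Big\|\ge\frac\varepsilon2\sum_{\xi\in F}|c_\xi|$$
for all finite $F\subset E$ and real $c_\xi$. The constant $\frac\varepsilon2$ is optimal, and $\aleph_2$ cannot be replaced by $\aleph_1$.

**Theorem 3.** Assume that $\mathfrak c$ is regular.

* (a) The following are equivalent: (i) CH; (ii) $\mathfrak X$ is universally separably injective; (iii) $\mathfrak X$ contains $\ell_\infty$; (iv) $\mathfrak X$ contains an isomorphic copy of $c_0(\mathfrak c)$; (v) $\mathfrak X$ contains an isomorphic copy of $\ell_2(\mathfrak c)$; (vi) $\mathfrak X$ contains isometric copies of all Banach spaces of density $\le\mathfrak c$.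
* (b) Always: if $R\subset Y$ is a closed separable subspace and $\operatorname{dens}Y\le\aleph_1$, every operator $T:R\to\mathfrak X$ extends to $Y$ with the same norm.
* (c) If CH fails, (b) is sharp. There is $Y$ with $c_0\subset Y\subset\ell_\infty$ and $\operatorname{dens}Y=\aleph_2$ such that no isomorphic embedding $c_0\to X$ into a tightly $\sigma$-filtered space $X$ extends to a bounded operator $Y\to X$.
* (d) If CH fails, every bounded operator from $\ell_\infty$ to a tightly $\sigma$-filtered space is weakly compact and has range of density $\le\aleph_1$.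

Part (b) is Proposition 5. Under CH, the previous section but one gave (vi), hence (iii), (iv) and (v) (the spaces $\ell_\infty$, $c_0(\mathfrak c)$, $\ell_2(\mathfrak c)$ have density $\mathfrak c$), and it gave (ii). So what remains is all on the side where CH fails, together with Theorem 2.

## Supports in $\ell_1(\kappa)$ and their substitute

Look first at $X=\ell_1(\kappa)$, where everything is visible. Every vector has countable support. If $a\in\ell_1(\Gamma)$ and $s\in\ell_1(\Delta)$, then, modulo $\ell_1(\Gamma\cap\Delta)$, the two have disjoint supports, so distances to $\ell_1(\Gamma\cap\Delta)$ add: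
$$\operatorname{dist}(a+s,\ell_1(\Gamma\cap\Delta))=\operatorname{dist}(a,\ell_1(\Gamma\cap\Delta))+\operatorname{dist}(s,\ell_1(\Gamma\cap\Delta)).$$
Given $\aleph_2$ many vectors, one would like to pass to $\aleph_2$ many whose supports meet only in a small common set, and conclude that they behave like an $\ell_1$-basis modulo that set. To carry this over, we need supports in a general tightly $\sigma$-filtered space, and for them the analogue of the displayed formula.

Fix a tightly $\sigma$-filtered $X$ with its filtration $(X_\alpha)_{\alpha<\kappa}$. Let $\mu=\kappa$ if $\kappa$ is a limit, and let $\mu$ be the predecessor of $\kappa$ otherwise. Put $X_\mu=X$; in the second case this is consistent, since the largest member of the family is dense and closed in $X$. Now $(X_\alpha)_{\alpha\le\mu}$ is increasing, continuous at limits, starts at $\{0\}$, and all $X_\alpha\hookrightarrow X_{\alpha+1}$ with $\alpha<\mu$ are posex. By (1) we may fix, for each $\alpha<\mu$, closed separable $R_\alpha\subset X_\alpha$ and $S_\alpha\subset X_{\alpha+1}$ with $R_\alpha\subset S_\alpha$, $X_{\alpha+1}=X_\alpha+S_\alpha$ and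
$$\|a+s\|=\inf_{r\in R_\alpha}\big(\|a+r\|+\|s-r\|\big)\qquad(a\in X_\alpha,\ s\in S_\alpha).\tag{2}$$

**Definition (the spaces $X(\Gamma)$, saturated sets).** For $\Gamma\subset\mu$ let $X(\Gamma)$ be the closed linear span of $\bigcup_{\alpha\in\Gamma}S_\alpha$, with $X(\emptyset)=\{0\}$. Call $\Gamma$ saturated if $R_\alpha\subset X(\Gamma\cap\alpha)$ for every $\alpha\in\Gamma$.

Four facts are immediate. First, $\operatorname{dens}X(\Gamma)\le\max(|\Gamma|,\aleph_0)$. Second, $X(\alpha)=X_\alpha$ for all $\alpha\le\mu$, by induction: $X(\alpha+1)$ is the closure of $X_\alpha+S_\alpha=X_{\alpha+1}$, and at limits both sides are closures of the union of the earlier spaces. Third, $\Gamma\subset\Gamma'$ implies $X(\Gamma)\subset X(\Gamma')$. Fourth, unions of saturated sets are saturated.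

In $\ell_1(\kappa)$ with $R_\alpha=\{0\}$, $S_\alpha=\mathbb Re_\alpha$, every set is saturated and $X(\Gamma)=\ell_1(\Gamma)$. In general the condition has content, and without it the additivity we want is false. Take $\mu=2$, $X_1=\mathbb Re_0$, $R_0=\{0\}$, $S_0=X_1$, and $X_2=\mathbb R^2$ with the sup norm, $R_1=X_1$, $S_1=X_2$. The set $\{1\}$ is not saturated, since $R_1\not\subset X(\emptyset)$. For $\Gamma=\{0\}$ and $\Delta=\{1\}$ we have $\Gamma\cap\Delta=\emptyset$, yet $e_0\in X(\Gamma)$ and $-e_0\in X(\Delta)$ do not add in norm. The cure is to include, with each index $\alpha$, the indices needed to see $R_\alpha$. That this costs only countably many indices is the next lemma.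

**Lemma 6.** Every separable subset of $X$ lies in $X(\Gamma)$ for some countable saturated $\Gamma$. Every subset of density $\le\tau$ (where $\tau\ge\aleph_0$) lies in $X(\Gamma)$ for some saturated $\Gamma$ with $|\Gamma|\le\tau$.

*Proof.* **Step 1: one index.** We enclose a single index $\alpha<\mu$ in a countable saturated set $\Gamma_\alpha\subset\alpha+1$, by induction on $\alpha$. The separable space $R_\alpha$ lies in $X_\alpha=X(\alpha)$. Each member of a countable dense subset of $R_\alpha$ is the limit of a sequence of finite sums of elements of the $S_\beta$, $\beta<\alpha$, so there is a countable $C\subset\alpha$ with $R_\alpha\subset X(C)$. Put $\Gamma_\alpha=\{\alpha\}\cup\bigcup_{\beta\in C}\Gamma_\beta$. This is countable and contained in $\alpha+1$. The union $\bigcup_{\beta\in C}\Gamma_\beta$ is saturated, contained in $\alpha$, and contains $C$; so $R_\alpha\subset X(C)\subset X(\Gamma_\alpha\cap\alpha)$, and $\Gamma_\alpha$ is saturated.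

**Step 2: a set of density $\le\tau$.** We collect the indices of a dense subset. In the same way, a set of density $\le\tau$ in $X=X(\mu)$ lies in $X(C)$ for some $C\subset\mu$ with $|C|\le\tau$. Then $\Gamma=\bigcup_{\beta\in C}\Gamma_\beta$ is saturated, contains $C$, and $|\Gamma|\le\tau$. Taking $\tau=\aleph_0$ gives the first statement. $\square$

The next lemma says that two saturated pieces of $X$ sit together as in a push-out over their common part. It propagates formula (2) from single steps to arbitrary pairs of saturated sets.

**Lemma 7.** Let $\Gamma,\Delta\subset\mu$ be saturated, $a\in X(\Gamma)$, $s\in X(\Delta)$. Then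
$$\|a+s\|=\inf\{\|a+q\|+\|s-q\|:\ q\in X(\Gamma\cap\Delta)\}.$$

*Proof.* The inequality "$\le$" is the triangle inequality. For "$\ge$" we prove by induction on $\alpha\le\mu$ the statement

$P(\alpha)$: for all $a\in X(\Gamma\cap\alpha)$, $s\in X(\Delta\cap\alpha)$, $\eta>0$ there is $q\in X(\Gamma\cap\Delta\cap\alpha)$ with $\|a+q\|+\|s-q\|\le\|a+s\|+\eta$.

The case $\alpha=\mu$ is what we want.

**Step 1: dense subsets suffice.** This lets us choose $a$ and $s$ in convenient form. If $\|a-a'\|<\delta$, $\|s-s'\|<\delta$ and $q$ works for $a',s'$ with $\eta'$, then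
$$\|a+q\|+\|s-q\|\le2\delta+\|a'+s'\|+\eta'\le4\delta+\|a+s\|+\eta',$$
and $\delta,\eta'$ can be taken with $4\delta+\eta'\le\eta$.

**Step 2: zero and limits.** We dispose of the cases in which nothing new enters. $P(0)$ is trivial, all vectors being $0$. If $\alpha$ is a limit, $\bigcup_{\beta<\alpha}X(\Gamma\cap\beta)$ is dense in $X(\Gamma\cap\alpha)$, and likewise for $\Delta$. By Step 1 we may assume $a\in X(\Gamma\cap\beta)$ and $s\in X(\Delta\cap\beta)$ for one $\beta<\alpha$, and $P(\beta)$ gives $q\in X(\Gamma\cap\Delta\cap\beta)\subset X(\Gamma\cap\Delta\cap\alpha)$.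

From now on assume $P(\alpha)$, $\alpha<\mu$; we prove $P(\alpha+1)$. If $\alpha\notin\Gamma\cup\Delta$, then $P(\alpha+1)$ and $P(\alpha)$ are the same statement.

**Step 3: $\alpha$ in exactly one of the sets.** Here we split off the new part by (2) and use saturation to return the correction $r$ to the part below $\alpha$. Let $\alpha\in\Gamma\setminus\Delta$. Since $X(\Gamma\cap\alpha)+S_\alpha$ is dense in $X(\Gamma\cap(\alpha+1))$, we may assume $a=a_0+t$ with $a_0\in X(\Gamma\cap\alpha)$, $t\in S_\alpha$; and $s\in X(\Delta\cap\alpha)$. As $a_0+s\in X_\alpha$, (2) gives $r\in R_\alpha$ with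
$$\|a_0+s+r\|+\|t-r\|\le\|a+s\|+\eta/2.$$
Since $\Gamma$ is saturated, $r\in X(\Gamma\cap\alpha)$, so $a_0+r\in X(\Gamma\cap\alpha)$. By $P(\alpha)$ there is $q\in X(\Gamma\cap\Delta\cap\alpha)$ with $\|a_0+r+q\|+\|s-q\|\le\|a_0+r+s\|+\eta/2$. Writing $a+q=(a_0+r+q)+(t-r)$ we get
$$\|a+q\|+\|s-q\|\le\|a_0+r+q\|+\|s-q\|+\|t-r\|\le\|a_0+r+s\|+\tfrac\eta2+\|t-r\|\le\|a+s\|+\eta.$$
If $\alpha\in\Delta\setminus\Gamma$, exchange the roles of $(\Gamma,a)$ and $(\Delta,s)$; $P(\alpha)$ is symmetric under this exchange if $q$ is replaced by $-q$. We obtain $q'$ with $\|s+q'\|+\|a-q'\|\le\|a+s\|+\eta$, and $q=-q'$ works.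

**Step 4: $\alpha$ in both sets.** Now $S_\alpha\subset X(\Gamma\cap\Delta\cap(\alpha+1))$, so all of the new part of $s$ may be moved over to $a$. By Step 1 let $a=a_0+t$, $s=s_0+t'$ with $a_0\in X(\Gamma\cap\alpha)$, $s_0\in X(\Delta\cap\alpha)$, $t,t'\in S_\alpha$. By (2), applied to $a_0+s_0\in X_\alpha$ and $t+t'\in S_\alpha$, pick $r\in R_\alpha$ with
$$\|a_0+s_0+r\|+\|t+t'-r\|\le\|a+s\|+\eta/2.$$
Again $a_0+r\in X(\Gamma\cap\alpha)$ by saturation, so $P(\alpha)$ gives $q\in X(\Gamma\cap\Delta\cap\alpha)$ with $\|a_0+r+q\|+\|s_0-q\|\le\|a_0+r+s_0\|+\eta/2$. Let $p=q+t'\in X(\Gamma\cap\Delta\cap(\alpha+1))$. Then $s-p=s_0-q$ and $a+p=(a_0+r+q)+(t+t'-r)$, so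
$$\|a+p\|+\|s-p\|\le\|a_0+r+q\|+\|s_0-q\|+\|t+t'-r\|\le\|a+s\|+\eta.\qquad\square$$

This yields the additivity of distances that was obvious in $\ell_1(\kappa)$.

**Lemma 8.** Let $\Gamma,\Delta$ be saturated, $H=\Gamma\cap\Delta$, $a\in X(\Gamma)$, $s\in X(\Delta)$. Then
$$\operatorname{dist}(a+s,X(H))=\operatorname{dist}(a,X(H))+\operatorname{dist}(s,X(H)).$$

*Proof.* "$\le$" is clear, as $X(H)$ is a subspace. For "$\ge$" let $g\in X(H)\subset X(\Gamma)$. Lemma 7, applied to $a+g$ and $s$, gives
$$\|a+g+s\|=\inf_{q\in X(H)}\big(\|a+g+q\|+\|s-q\|\big)\ge\operatorname{dist}(a,X(H))+\operatorname{dist}(s,X(H)).$$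
Take the infimum over $g$. $\square$

## Separating $\aleph_2$ many countable supports

We now have $\lambda$ many countable saturated sets and want many of them to overlap only in a common small set. The first tool to reach for is a $\Delta$-system: a large subfamily with all pairwise intersections equal. For countable sets this is not available in our situation. Suppose $\aleph_2\le\mathfrak c$ and, for $\aleph_2$ many $x\in\{0,1\}^\omega$, let $B_x=\{x|n:n\in\omega\}$ be the set of finite initial segments of $x$. If three distinct $B_x$ had equal pairwise intersections, the three sequences would all first differ from each other at the same place $n$, which is impossible with only two values for $x(n)$. So no three of these sets form a $\Delta$-system.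

But in this example all intersections lie in one countable set, the set of all finite $0$-$1$ sequences, and that is all Lemma 8 needs: we may enlarge the common part. We ask only that pairwise intersections be contained in one set of size less than $\lambda$. This follows from Fodor's lemma, which we recall. Let $\lambda$ be a regular uncountable cardinal. A subset of $\lambda$ is stationary if it meets every closed unbounded subset of $\lambda$; such a set is unbounded, hence of cardinality $\lambda$. Fodor's lemma says that if $g$ is defined on a stationary set and $g(\xi)<\xi$ throughout, then $g$ is constant on a stationary subset. For regular $\lambda\ge\aleph_2$ the set $\{\xi<\lambda:\operatorname{cf}\xi=\omega_1\}$ is stationary, because the supremum of the first $\omega_1$ elements of a closed unbounded set belongs to that set and has cofinality $\omega_1$.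

**Proposition 9.** Let $X$ be tightly $\sigma$-filtered, $\lambda\ge\aleph_2$ regular, $D_\xi\subset X$ separable for $\xi<\lambda$, and $G_0\subset X$ a subspace with $\operatorname{dens}G_0<\lambda$. Then there are a closed subspace $G\supset G_0$ with $\operatorname{dens}G<\lambda$ and $E\subset\lambda$ with $|E|=\lambda$ such that for all distinct $\xi_1,\dots,\xi_n\in E$ and $d_i\in\overline{\operatorname{span}}\,D_{\xi_i}$,
$$\operatorname{dist}\Big(\sum_{i=1}^nd_i,\,G\Big)=\sum_{i=1}^n\operatorname{dist}(d_i,G).$$

*Proof.* **Step 1: choose supports.** By Lemma 6 pick countable saturated $\Gamma_\xi$ with $D_\xi\subset X(\Gamma_\xi)$, and a saturated $\Lambda$ with $|\Lambda|<\lambda$ and $G_0\subset X(\Lambda)$. Put $\Sigma_\xi=\bigcup_{\eta<\xi}\Gamma_\eta$ for $\xi<\lambda$. It is saturated, and $|\Sigma_\xi|<\lambda$.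

**Step 2: trap the overlaps.** We find $\lambda$ many indices whose supports meet pairwise inside one $\Sigma_\rho$. Let $\operatorname{cf}\xi=\omega_1$. The set $\Gamma_\xi\cap\Sigma_\xi$ is countable, and each of its elements lies in some $\Gamma_\eta\subset\Sigma_{\eta+1}$ with $\eta<\xi$. Countably many ordinals below $\xi$ are bounded below $\xi$, so there is $g(\xi)<\xi$ with $\Gamma_\xi\cap\Sigma_\xi\subset\Sigma_{g(\xi)}$. Fodor's lemma gives a stationary set $E$ and $\rho<\lambda$ with $g(\xi)=\rho$ for all $\xi\in E$. If $\xi<\xi'$ are in $E$, then $\Gamma_\xi\subset\Sigma_{\xi'}$, so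
$$\Gamma_\xi\cap\Gamma_{\xi'}\subset\Sigma_{\xi'}\cap\Gamma_{\xi'}\subset\Sigma_\rho.$$

**Step 3: add distances.** We absorb the overlaps and $G_0$ into $G$ and apply Lemma 8. Let $H=\Sigma_\rho\cup\Lambda$, a saturated set with $|H|<\lambda$, and $G=X(H)$. Then $G\supset G_0$ and $\operatorname{dens}G<\lambda$. For distinct $\xi_1,\dots,\xi_n\in E$ the sets $H\cup\Gamma_{\xi_1}\cup\dots\cup\Gamma_{\xi_{n-1}}$ and $H\cup\Gamma_{\xi_n}$ are saturated, and their intersection is $H\cup\bigcup_{i<n}(\Gamma_{\xi_i}\cap\Gamma_{\xi_n})=H$ by Step 2. Since $d_i\in X(\Gamma_{\xi_i})$, Lemma 8 gives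
$$\operatorname{dist}\Big(\sum_{i\le n}d_i,G\Big)=\operatorname{dist}\Big(\sum_{i<n}d_i,G\Big)+\operatorname{dist}(d_n,G),$$
and induction on $n$ finishes the proof. $\square$

The proposition is useful only for vectors that stay away from $G$. A separated family does so, up to a few exceptions.

**Lemma 10.** Let $\lambda$ be a regular uncountable cardinal, $\|x_\xi-x_\eta\|\ge\varepsilon>0$ for $\xi\ne\eta$ in $\lambda$, and $G$ a subspace with $\operatorname{dens}G<\lambda$. Then $\operatorname{dist}(x_\xi,G)\ge\varepsilon/2$ for all but fewer than $\lambda$ many $\xi$.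

*Proof.* For $m\ge1$ let $N_m=\{\xi:\operatorname{dist}(x_\xi,G)<\frac\varepsilon2-\frac1m\}$. For $\xi\in N_m$ choose $a_\xi\in G$ with $\|a_\xi-x_\xi\|<\frac\varepsilon2-\frac1m$. For distinct $\xi,\eta\in N_m$ we get $\|a_\xi-a_\eta\|\ge\varepsilon-2(\frac\varepsilon2-\frac1m)=\frac2m$. A $\frac2m$-separated set in $G$ has at most $\operatorname{dens}G$ elements, so $|N_m|\le\operatorname{dens}G<\lambda$. The exceptional set is $\bigcup_mN_m$, and it has fewer than $\lambda$ elements by regularity. $\square$

## Large separated families contain $\ell_1$-bases

**Proof of Theorem 2.** **Step 1: the inequality.** We combine the two preceding results. Apply Proposition 9 with $D_\xi=\{x_\xi\}$, $G_0=\{0\}$, and discard from $E$ the fewer than $\lambda$ many $\xi$ with $\operatorname{dist}(x_\xi,G)<\varepsilon/2$ (Lemma 10). Then still $|E|=\lambda$, and for finite $F\subset E$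
$$\Big\|\sum_{\xi\in F}c_\xi x_\xi\Big\|\ge\operatorname{dist}\Big(\sum_{\xi\in F}c_\xi x_\xi,G\Big)=\sum_{\xi\in F}|c_\xi|\operatorname{dist}(x_\xi,G)\ge\frac\varepsilon2\sum_{\xi\in F}|c_\xi|.$$

**Step 2: the constant.** We exhibit a family for which nothing better than $\varepsilon/2$ is possible. The space $\ell_1(\lambda)$ is tightly $\sigma$-filtered, its unit basis is $2$-separated, and each basis vector has norm $1=\varepsilon/2$. So already for $|F|=1$ no larger constant works.

**Step 3: $\aleph_1$ is not enough.** We need one tightly $\sigma$-filtered space with a bad family of size $\aleph_1$. The space $c_0(\omega_1)$ has density $\aleph_1$, so it is tightly $\sigma$-filtered. Its unit vectors are $1$-separated, but any $n$ distinct ones have a sum of norm $1$, so no uncountable (indeed no infinite) subfamily satisfies an $\ell_1$-estimate. $\blacksquare$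

## Why the $\ell_1$-theorem alone does not exclude $\ell_\infty$

Theorem 2 excludes $c_0(\omega_2)$ and $\ell_2(\omega_2)$ at once, as we shall use below. To exclude $\ell_\infty$, a sensible first attempt is to find in $\ell_\infty$ a separated family of size $\aleph_2$ which contradicts Theorem 2, for instance the unit vectors of a copy of $c_0(\omega_2)$. There is no such copy, not even of $c_0(\omega_1)$. If $T:c_0(\omega_1)\to\ell_\infty$ is bounded, then each coordinate functional of $T$ is an element of $\ell_1(\omega_1)$ and has countable support; hence $Te_\gamma=0$ for all but countably many $\gamma$.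

Moreover, the conclusion of Theorem 2 does not contradict anything inside $\ell_\infty$, because $\ell_\infty$ contains $\ell_1(\mathfrak c)$. To see this, index the coordinates by the countable set of pairs $(F,\mathcal A)$, where $F\subset\omega$ is finite and $\mathcal A$ is a set of subsets of $F$. For $Z\subset\omega$ let $f_Z(F,\mathcal A)=1$ if $Z\cap F\in\mathcal A$ and $-1$ otherwise. Given distinct $Z_1,\dots,Z_n$ and reals $c_i$, choose $F$ with all $Z_i\cap F$ distinct, and $\mathcal A=\{Z_i\cap F:c_i\ge0\}$. Then $\sum_ic_if_{Z_i}(F,\mathcal A)=\sum_i|c_i|$. So a single family of size $\aleph_2$, thinned out at our adversary's wish, may consist of such functions, and we learn nothing.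

The way out is that Proposition 9 is stronger than Theorem 2: each index $\xi$ carries a whole set $D_\xi$, and for each index we may choose which element of $D_\xi$ to use. We cannot find $\aleph_2$ many disjointly supported vectors in $\ell_\infty$, but we can find $n$ disjoint regions, each with its own separated family of size $\aleph_2$. We attach to $\xi$ one vector from each region, and at the end take the $i$-th vector of the index $\xi_i$. These $n$ vectors have disjoint supports however $E$ was chosen.

**Proof of Theorem 1.** Let CH fail, that is, $\mathfrak c\ge\aleph_2$. Let $X$ be tightly $\sigma$-filtered and suppose $T:\ell_\infty\to X$ is linear with $c\|x\|\le\|Tx\|\le\|T\|\,\|x\|$ for all $x$, where $c>0$.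

**Step 1: $n$ regions with $\aleph_2$ vectors each.** This is where the failure of CH enters. Fix $n$ and partition $\omega$ into infinite sets $d_1,\dots,d_n$. Since $2^{\aleph_0}\ge\aleph_2$, for each $i$ there are distinct functions $y^i_\xi$ ($\xi<\omega_2$) on $\omega$ with values $\pm1$ on $d_i$ and $0$ off $d_i$. For $\xi\ne\eta$ we have $\|y^i_\xi-y^i_\eta\|=2$, so $\|Ty^i_\xi-Ty^i_\eta\|\ge2c$.

**Step 2: pick one index per region.** We make the images additive modulo $G$ and far from $G$. Apply Proposition 9 with $\lambda=\omega_2$, $D_\xi=\{Ty^1_\xi,\dots,Ty^n_\xi\}$ and $G_0=\{0\}$, obtaining $G$ and $E$. By Lemma 10 with $\varepsilon=2c$, for each $i$ we have $\operatorname{dist}(Ty^i_\xi,G)\ge c$ for all but at most $\aleph_1$ many $\xi$. As $|E|=\aleph_2$, there are distinct $\xi_1,\dots,\xi_n\in E$ with $\operatorname{dist}(Ty^i_{\xi_i},G)\ge c$ for all $i\le n$.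

**Step 3: compare the norms.** The sum is small in $\ell_\infty$ and large in $X$. The $y^i_{\xi_i}$ have disjoint supports, so $\|\sum_iy^i_{\xi_i}\|=1$ and
$$\|T\|\ge\Big\|\sum_{i=1}^nTy^i_{\xi_i}\Big\|\ge\operatorname{dist}\Big(\sum_{i=1}^nTy^i_{\xi_i},G\Big)=\sum_{i=1}^n\operatorname{dist}(Ty^i_{\xi_i},G)\ge nc.$$
Since $n$ was arbitrary, this is a contradiction. So $X$ contains no subspace isomorphic to $\ell_\infty$.

**Step 4: the space $\mathfrak X$.** We apply this to the original questions. Let $\mathfrak c$ be regular and let CH fail; in the $\aleph_2$-Cohen model this is so, with $\mathfrak c=\aleph_2$. By (2), $\mathfrak X$ is tightly $\sigma$-filtered, so it does not contain $\ell_\infty$. It is infinite-dimensional, having density $\mathfrak c$. By the quoted fact that infinite-dimensional universally separably injective spaces contain $\ell_\infty$, it is not universally separably injective. $\blacksquare$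

## Theorem 3(a): five properties equivalent to CH

The implications from (i) to (ii)–(vi) were proved in the first section. For the converses, let $\mathfrak c\ge\aleph_2$ be regular.

**Step 1: (ii), (iii) and (vi) fail.** These follow from Theorem 1: it says that (iii) and (ii) fail, and (vi) fails because $\ell_\infty$ has density $\mathfrak c$.

**Step 2: (iv) and (v) fail.** Here we use the $\ell_1$-theorem. If $c_0(\mathfrak c)$ or $\ell_2(\mathfrak c)$ embedded isomorphically in $\mathfrak X$, so would $c_0(\omega_2)$ or $\ell_2(\omega_2)$, by some $T$. The vectors $Te_\xi$, $\xi<\omega_2$, are $\varepsilon$-separated for some $\varepsilon>0$. Theorem 2 gives, for every $n$, a set $F$ of $n$ indices with $\|\sum_{\xi\in F}Te_\xi\|\ge\frac\varepsilon2n$. But this norm is at most $\|T\|$, respectively $\|T\|\sqrt n$, which is false for large $n$. $\blacksquare$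

## An operator on $c_0$ that does not extend to a space of density $\aleph_2$

Theorem 1 obtains the failure of universal separable injectivity from a quoted fact. Part (c) of Theorem 3 produces concrete non-extendable operators. Recall that a family of infinite subsets of a countable set is almost disjoint if any two distinct members have finite intersection. The sets $B_x$ of finite initial segments, used above, form such a family of size $\mathfrak c$; identify the set of all finite $0$-$1$ sequences with $\omega$.

**Proof of Theorem 3(c).** Let $\mathfrak c\ge\aleph_2$, let $(A_\xi)_{\xi<\omega_2}$ be an almost disjoint family of infinite subsets of $\omega$, and let $Y$ be the closed span of $c_0\cup\{1_{A_\xi}:\xi<\omega_2\}$ in $\ell_\infty$. The $1_{A_\xi}$ are $1$-separated, so $\operatorname{dens}Y=\aleph_2$. Suppose that $j:c_0\to X$ is an isomorphic embedding into a tightly $\sigma$-filtered space and that $T:Y\to X$ is a bounded extension of $j$.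

Modulo $c_0$, the $1_{A_\xi}$ behave like unit vectors of $c_0(\omega_2)$. Precisely, given distinct $\xi_1,\dots,\xi_n$ and signs $\sigma_i$, choose $k$ so that the sets $A_{\xi_i}\setminus k$ are pairwise disjoint. Then
$$y=\sum_{i=1}^n\sigma_i1_{A_{\xi_i}\setminus k}\quad\text{satisfies}\quad\|y\|=1,\qquad y-\sum_{i=1}^n\sigma_i1_{A_{\xi_i}}\in c_0.\tag{3}$$
So modulo $j(c_0)$ the vectors $T1_{A_\xi}$ have bounded sums, while Proposition 9 makes distances add modulo $G$. The conflict forces most $T1_{A_\xi}$ into $G$. This is not yet a contradiction, since $G$ may be much larger than $j(c_0)$. A second argument moves them into $j(c_0)$, and then we are in the classical situation of a projection onto $c_0$.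

**Step 1: most $T1_{A_\xi}$ lie in a subspace $G$ of density $\le\aleph_1$.** Apply Proposition 9 with $\lambda=\omega_2$, $D_\xi=\{T1_{A_\xi}\}$ and $G_0=j(c_0)$, obtaining $G$ and $E$. Let $\theta>0$ and let $\xi_1,\dots,\xi_n\in E$ be distinct with $\operatorname{dist}(T1_{A_{\xi_i}},G)\ge\theta$. Take $y$ from (3) with all $\sigma_i=1$. Since $T$ extends $j$, we have $Ty-\sum_iT1_{A_{\xi_i}}\in j(c_0)\subset G$, so
$$\|T\|\ge\|Ty\|\ge\operatorname{dist}(Ty,G)=\sum_{i=1}^n\operatorname{dist}(T1_{A_{\xi_i}},G)\ge n\theta.$$
Hence only finitely many $\xi\in E$ have $\operatorname{dist}(T1_{A_\xi},G)\ge\theta$. Taking $\theta=1/m$, $m=1,2,\dots$, and recalling that $G$ is closed, we see that $T1_{A_\xi}\in G$ for all but countably many $\xi\in E$. So $E'=\{\xi\in E:T1_{A_\xi}\in G\}$ has cardinality $\aleph_2$.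

**Step 2: most of them lie in $j(c_0)$.** We use that $\aleph_2$ many points in a space of density $\aleph_1$ must accumulate, and then average. The space $G$ has a base of at most $\aleph_1$ open sets. Call a basic set $U$ thin if $T1_{A_\eta}\in U$ for at most $\aleph_1$ many $\eta\in E'$. At most $\aleph_1$ many $\xi\in E'$ have $T1_{A_\xi}$ in some thin set. For every other $\xi\in E'$, each neighborhood in $G$ of $x=T1_{A_\xi}$ contains $T1_{A_\eta}$ for $\aleph_2$ many $\eta\in E'$. Fix such an $x$, and let $n\in\mathbb N$ and $\delta>0$. Choose distinct $\xi_1,\dots,\xi_n\in E'$ with $\|T1_{A_{\xi_i}}-x\|<\delta$, and $y$ from (3) with all $\sigma_i=1$. Then $\frac1n\sum_iT1_{A_{\xi_i}}\in\frac1nTy+j(c_0)$, so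
$$\operatorname{dist}(x,j(c_0))\le\delta+\frac{\|T\|}n.$$
As $n$ and $\delta$ are arbitrary and $j(c_0)$ is closed, $x\in j(c_0)$. So $E''=\{\xi\in E':T1_{A_\xi}\in j(c_0)\}$ has cardinality $\aleph_2$.

**Step 3: Whitley's argument.** We now have a projection onto $c_0$ and show that countably many coordinates cannot support it. Let $Y''$ be the closed span of $c_0\cup\{1_{A_\xi}:\xi\in E''\}$. Then $T(Y'')\subset j(c_0)$, and $P=j^{-1}T:Y''\to c_0$ is bounded and is the identity on $c_0$. For $m\in\omega$ the bounded functional $f_m(y)=(y-Py)(m)$ on $Y''$ vanishes on $c_0$. Hence for distinct $\xi_i\in E''$ and signs $\sigma_i$, the vector $y$ from (3) gives $|\sum_i\sigma_if_m(1_{A_{\xi_i}})|=|f_m(y)|\le\|f_m\|$. Choosing the signs suitably,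
$$\sum_{\xi\in E''}|f_m(1_{A_\xi})|\le\|f_m\|<\infty.$$
So $f_m(1_{A_\xi})=0$ for all but countably many $\xi\in E''$. Hence all but countably many $\xi\in E''$ satisfy $f_m(1_{A_\xi})=0$ for all $m$, that is, $1_{A_\xi}=P1_{A_\xi}\in c_0$. This is absurd, since $A_\xi$ is infinite. $\blacksquare$

By Lemma 4 with $A=\{0\}$, $\mathfrak X$ contains an isometric copy of $c_0$. So if $\mathfrak c$ is regular and CH fails, the embedding of $c_0$ onto that copy does not extend to $Y$. The bound $\operatorname{dens}Y\le\aleph_1$ in (b) therefore cannot be relaxed to $\operatorname{dens}Y\le\aleph_2$, and we have a second proof, without the quoted fact, that $\mathfrak X$ is then not universally separably injective.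

## Operators from $\ell_\infty$ into tightly $\sigma$-filtered spaces

**Proof of Theorem 3(d).** Let CH fail, $X$ be tightly $\sigma$-filtered, and $T:\ell_\infty\to X$ bounded; let $B_{\ell_\infty}$ be the unit ball.

**Step 1: weak compactness.** We use Theorem 1 through a theorem of H. P. Rosenthal (*On relatively disjoint families of measures, with some applications to Banach space theory*, Studia Math. 37 (1970)): an operator on $\ell_\infty$ that is not weakly compact is an isomorphism on some subspace isomorphic to $\ell_\infty$. Then $X$ would contain $\ell_\infty$, contrary to Theorem 1. So $T$ is weakly compact.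

**Step 2: a large range would contain a large separated set.** This prepares for Theorem 2. For each $m$ let $M_m$ be a maximal $\frac1m$-separated subset of $T(B_{\ell_\infty})$. The union of the $M_m$ is dense in $T(B_{\ell_\infty})$, and the range of $T$ is the union of the multiples $kT(B_{\ell_\infty})$, $k\in\mathbb N$. So if the range has density at least $\aleph_2$, some $M_m$ has at least $\aleph_2$ elements.

**Step 3: contradiction.** Suppose this is the case. Theorem 2 with $\lambda=\omega_2$ and $\varepsilon=\frac1m$ gives a sequence $(x_k)$ in $T(B_{\ell_\infty})$ with $\|\sum_kc_kx_k\|\ge\frac\varepsilon2\sum_k|c_k|$ for all finitely supported $(c_k)$. As $\|x_k\|\le\|T\|$, it is equivalent to the unit basis of $\ell_1$. Such a sequence has no weakly convergent subsequence: given a subsequence $(x_{k_l})$, there is a bounded functional on the closed span of $(x_k)$ with value $(-1)^l$ at $x_{k_l}$, and by Hahn–Banach it extends to $X$. But $T(B_{\ell_\infty})$ is relatively weakly compact by Step 1, so by the Eberlein–Šmulian theorem each of its sequences has a weakly convergent subsequence. This contradiction shows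 that the range of $T$ has density at most $\aleph_1$. $\blacksquare$
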